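# Cancellation in $f^3+g^2$ for coordinates of degrees $2l$ and $3l$

## The guess that $\deg(f^3+g^2)$ stays above $\deg f$

The answer that one would first guess is *no*. The question is this. Let $k$ be a field of characteristic zero, let $k[\mathbf x]=k[x_1,x_2,x_3]$, and let $\deg$ be the total degree. Do there exist $f,g\in k[\mathbf x]$ such that

(i) $k[f,g,h]=k[\mathbf x]$ for some $h\in k[\mathbf x]$, and

(ii) $\deg f:\deg g=2:3$ and $\deg(f^3+g^2)\le\deg f$?

Here $\deg f:\deg g=2:3$ means $\deg f=2l$ and $\deg g=3l$ for some integer $l\ge1$. The problem comes from Shigeru Kuroda, "Automorphisms of a polynomial ring which admit reductions of type I", arXiv:0708.2120 (2007).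

Condition (i) says that $f,g$ are two of the three components of a polynomial change of coordinates. Condition (ii) asks for a violent cancellation: $f^3$ and $g^2$ both have degree $6l$, and their sum must have degree at most $2l$.

Throughout, $B=k[x,y,z]$ with $x=x_1$, $y=x_2$, $z=x_3$, and $\deg 0=-\infty$. We use constantly that $\deg(ab)=\deg a+\deg b$, and that a sum in which one term has strictly larger degree than all the others (we say that this term *dominates*) has the degree of that term.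

Let us test the guess. The pair $f=-z^2$, $g=z^3$ has $f^3+g^2=0$, but it is algebraically dependent, so (i) fails and we must perturb it. The simplest perturbation is $f=-(z^2+y)$, $g=z^3+x$, with $h=z$. Then
$$f^3+g^2=-3yz^4-3y^2z^2-y^3+2xz^3+x^2,$$
of degree $5$, while $\deg f=2$. The bad term $-3yz^4$ can be removed by adding a multiple of $yz$ to $g$. In general, for $f=-(z^2+u)$ and $g=z^3+\frac32uz+w$ one expands
$$f^3=-z^6-3uz^4-3u^2z^2-u^3,\qquad g^2=z^6+3uz^4+\tfrac94u^2z^2+2wz^3+3uwz+w^2,$$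
so that $f^3+g^2=z^2\big(2zw-\tfrac34u^2\big)-u^3+3uwz+w^2$. To make the bracket pleasant, take $u=6y$ and $w=\frac{27}2x$, and put
$$q=xz-y^2,\qquad f_0=-(z^2+6y),\qquad g_0=z^3+9yz+\tfrac{27}2x .$$
Then $f_0^3+g_0^2=27xz^3-27y^2z^2-216y^3+243xyz+\frac{729}4x^2$, which we regroup as
$$f_0^3+g_0^2=27\Big[(z^2q+y^3)+9yq+\tfrac{27}4x^2\Big].\tag{1}$$
(In the bracket, $y^3+9yq=9xyz-8y^3$, which accounts for the terms $243xyz-216y^3$.) Since $y=-(f_0+z^2)/6$ and $x=\frac2{27}(g_0-z^3-9yz)$, we have $k[f_0,g_0,z]=B$. Now $\deg(f_0^3+g_0^2)=4$ and $\deg f_0=2$: better, but we miss by $2$. The term $z^2q$ already contains a factor $z^2$ of the degree of $f_0$, which makes the guess look plausible.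

Nevertheless the guess is wrong. We shall construct a pair with $\deg f=46$, $\deg g=69$, $\deg(f^3+g^2)=37$. After that we ask how small $\deg(f^3+g^2)/\deg f$ can be made.

## Derivations, exponentials and Jacobian brackets

**Definition (locally nilpotent derivation).** A $k$-derivation $D$ of $B$ is *locally nilpotent* if for every $b\in B$ there is an $m$ with $D^mb=0$.

For example, $Dx=0$, $Dy=x$, $Dz=2y$ defines a locally nilpotent derivation, since $D^3z=2D^2y=0$ and elements killed by a power of $D$ form a subalgebra (see below). The derivation $x\,\partial/\partial x$ is not locally nilpotent, since it fixes $x$.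

If $D$ is locally nilpotent, then $\exp(D)(b)=\sum_{m\ge0}D^mb/m!$ is a finite sum for each $b$. By the Leibniz rule $\exp(D)$ is a $k$-algebra homomorphism, and its inverse is $\exp(-D)$, so $\exp(D)$ is a $k$-automorphism of $B$. It fixes every element of $\ker D$. If $T\in\ker D$, then $(TD)^m=T^mD^m$, so $TD$ is again locally nilpotent.

For a derivation $D$, let $N$ be the set of elements killed by some power of $D$. Two facts will be used. First, $N$ is a subalgebra, because $D^m(ab)=\sum_i\binom miD^ia\,D^{m-i}b$. Second, if $0\ne c\in\ker D$ and $cb\in N$, then $b\in N$, because $D^m(cb)=c\,D^mb$. We call the second fact *division by kernel elements*.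

**Definition (Jacobian bracket).** For $u,v,w\in B$ let $[u,v,w]=\det\partial(u,v,w)/\partial(x,y,z)$.

The bracket is alternating and is a derivation in each argument; for instance $[x,v,w]=v_yw_z-v_zw_y$. So $[u,v,\cdot\,]$ is a derivation of $B$ that kills $u$ and $v$. If $[u,v,w]\ne0$, then $u,v,w$ are algebraically independent. Indeed, let $P\neq 0$ be of least degree with $P(u,v,w)=0$. Differentiating, the row $(P_1,P_2,P_3)(u,v,w)$ is annihilated by the invertible Jacobian matrix, so every $P_i(u,v,w)=0$. In characteristic $0$ some $P_i$ is a nonzero polynomial of smaller degree, a contradiction. If $k[u,v,w]=B$, then by the chain rule $[u,v,w]$ is a unit of $B$, that is, a nonzero constant.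

## Keeping $q$ small, and the term $Z^2q$

To use (1), apply an automorphism $\varphi$ of $B$ and write $X=\varphi(x)$, $Y=\varphi(y)$, $Z=\varphi(z)$. The pair $f=\varphi(f_0)$, $g=\varphi(g_0)$ satisfies (i) with $h=Z$, and
$$f^3+g^2=27\Big[(Z^2\varphi(q)+Y^3)+9Y\varphi(q)+\tfrac{27}4X^2\Big].$$
If $Z$ has large degree $l$ and $X,Y$ are smaller, then $\deg f=2l$ and $\deg g=3l$. The sensible first attempt is to choose $\varphi$ so that $q$ stays fixed while $Z$ grows: then a large amount of cancellation is hidden in $q=XZ-Y^2$.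

The derivation $D$ above does this, since $Dq=x\cdot2y-2y\cdot x=0$. Take $0\ne T\in k[x,q]$ of degree $\tau\ge1$ and $\varphi=\exp(TD)$. Then
$$X=x,\qquad Y=y+Tx,\qquad Z=z+2Ty+T^2x,$$
of degrees $1,\ \tau+1,\ 2\tau+1$. So $l=2\tau+1$ and $\deg f=4\tau+2$, $\deg g=6\tau+3$. In the formula for $f^3+g^2$, the terms $Z^2q$, $Y^3$, $Yq$, $X^2$ have degrees $4\tau+4$, $3\tau+3$, $\tau+3$, $2$. The first dominates, and $\deg(f^3+g^2)=4\tau+4=\deg f+2$. We miss by $2$ again, for every $T$.

Here is the exact point of failure. The polynomial $\varphi(q)$ is never constant, so $Z^2\varphi(q)$ always has degree greater than $2l$. It is not enough to keep $q$ small: the term $Z^2q$ must itself be cancelled, and its natural partner in (1) is $Y^3$.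

## When $Z^2q$ cancels against $Y^3$: the polynomials $r$ and $s$

To see when $z^2q+y^3$ can become small, multiply by $x^2$ and use $xz=q+y^2$:
$$x^2(z^2q+y^3)=q(q+y^2)^2+x^2y^3=q^3+2q^2y^2+(qy+x^2)y^3 .$$
With $r=qy+x^2$ this reads
$$x^2(z^2q+y^3)=q^3+2q^2y^2+ry^3 .\tag{2}$$
In the failed attempt, $\varphi(r)=qY+x^2$ was as large as $qY$, and (2) brought no gain. So we now want an automorphism fixing $q$ for which $qY$ and $X^2$ nearly cancel, that is, for which $r'=\varphi(r)$ is small compared with $X^2$.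

How small? Suppose $q$ is fixed, $\deg X=\alpha$, and $\deg r'<2\alpha$. Then $qY=r'-X^2$ gives $\deg Y=2\alpha-2$. Suppose moreover that $XZ=q+Y^2$ is dominated by $Y^2$, and that $r'Y^3$ dominates in (2). Then $\deg Z=3\alpha-4$, and $Z^2q+Y^3$ has degree $\deg r'+3(2\alpha-2)-2\alpha=\deg r'+4\alpha-6$. This is at most $2\deg Z=6\alpha-8$ exactly when $\deg r'\le2\alpha-2$. So we need $X$ to be large compared with $r'$, for example roughly quadratic in $r'$.

A relation that expresses $x$ through $q$ and $r$ is available. Modulo $x$ we have $q\equiv-y^2$ and $r\equiv-y^3$, so $q^3+r^2\equiv0$: the polynomial $q^3+r^2$ is divisible by $x$. Let us find the quotient. Since $y^2+q=xz$,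
$$q^3+r^2=q^2(y^2+q)+2qx^2y+x^4=x\,(q^2z+2qxy+x^3).$$
Put $s=q^2z+2qxy+x^3$. Since $2qxy=2x(r-x^2)$, we have
$$xs=q^3+r^2,\qquad qy=r-x^2,\qquad q^2z=s-2xr+x^3 .\tag{3}$$
The degrees are $\deg q=2$, $\deg r=3$, $\deg s=5$. The plan is now clear: find an automorphism that fixes *both* $q$ and $s$ and moves $r$. Then $X=(q^3+r'^2)/s$ is quadratic in $r'$, and (3) determines $Y$ and $Z$.

## The derivation $\Delta=-[q,s,\cdot\,]$

The Jacobian bracket produces a derivation killing $q$ and $s$. Put $\Delta=-[q,s,\cdot\,]$.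

**Lemma 1.** We have $\Delta q=\Delta s=0$ and $\Delta r=qs$, and explicitly
$$\Delta x=2qr,\quad \Delta y=q^2z-2qxy-3x^3,\quad \Delta z=-2(2qy^2+3x^2y+qxz).\tag{4}$$
The derivation $\Delta$ is locally nilpotent.

*Proof.* **Step 1.** *We compute $\Delta r$.* First,
$$[x,q,r]=q_yr_z-q_zr_y=(-2y)(xy)-x(q-2y^2)=-xq .$$
Apply the derivation $[\,\cdot\,,q,r]$, which kills $q$ and $r$, to $xs=q^3+r^2$. This gives $x[s,q,r]+s[x,q,r]=0$, that is, $-x[q,s,r]-s\,xq=0$, so $[q,s,r]=-qs$. Since $\Delta r=-[q,s,r]$, we get $\Delta r=qs$. The equalities $\Delta q=\Delta s=0$ hold because the bracket is alternating.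

**Step 2.** *We obtain (4) by applying $\Delta$ to known relations.* From $xs=q^3+r^2$ we get $s\Delta x=2r\cdot qs$, so $\Delta x=2qr$. From $qy=r-x^2$ we get $q\Delta y=qs-4xqr$, so $\Delta y=s-4xr=q^2z-2qxy-3x^3$. From $xz=q+y^2$ we get
$$\begin{aligned}x\Delta z&=2y(s-4xr)-2qrz\\&=(2q^2yz+4qxy^2+2x^3y)-(8qxy^2+8x^3y)-(2q^2yz+2qx^2z)\\&=-2x(2qy^2+3x^2y+qxz).\end{aligned}$$

**Step 3.** *We prove local nilpotency by dividing by kernel elements.* Let $N$ be the algebra of elements killed by a power of $\Delta$. Then $q,s\in N$, and $r\in N$ since $\Delta^2r=\Delta(qs)=0$. Now read (3) from left to right. From $sx=q^3+r^2\in N$ and $s\in\ker\Delta$ we get $x\in N$. From $qy=r-x^2\in N$ and $q\in\ker\Delta$ we get $y\in N$. From $q^2z=s-2xr+x^3\in N$ we get $z\in N$. So $N=B$. $\square$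

## A pair with degrees $46$, $69$ and $\deg(f^3+g^2)=37$

Let $0\ne T\in k[q,s]\subset\ker\Delta$ and $\tau=\deg T\ge0$; the choice $T=1$, $\tau=0$ is allowed. Let $\sigma=\exp(T\Delta)$, an automorphism fixing $q$ and $s$. Write $X=\sigma(x)$, $Y=\sigma(y)$, $Z=\sigma(z)$, $r'=\sigma(r)$. Since $(T\Delta)r=qsT$ lies in the kernel, $r'=r+qsT$.

**Theorem A.** Let $f=\sigma(f_0)=-(Z^2+6Y)$, $g=\sigma(g_0)=Z^3+9YZ+\frac{27}2X$, $h=Z$. Then $k[f,g,h]=k[\mathbf x]$, and with $l=23+6\tau$,
$$\deg f=2l,\qquad\deg g=3l,\qquad\deg(f^3+g^2)=37+9\tau<46+12\tau=\deg f .$$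
In particular, for $T=1$ we have $\deg f=46$, $\deg g=69$, $\deg(f^3+g^2)=37$. So the answer to the question is **yes**.

*Proof.* Condition (i) holds because $k[f,g,h]=\sigma(k[f_0,g_0,z])=\sigma(B)=B$.

**Step 1.** *We find the degrees of $X,Y,Z$ by applying $\sigma$ to (3).* First, $\deg r'=\deg(r+qsT)=7+\tau$. From $sX=q^3+r'^2=(q^3+r^2)+2qrsT+q^2s^2T^2$ we get
$$X=x+2qrT+q^2sT^2,$$
with terms of degrees $1$, $5+\tau$, $9+2\tau$; so $\deg X=9+2\tau$. In $qY=r'-X^2$ the terms have degrees $7+\tau$ and $18+4\tau$, so $\deg Y=16+4\tau$. In $q^2Z=s-2Xr'+X^3$ the terms have degrees $5$, $16+3\tau$, $27+6\tau$, so $\deg Z=23+6\tau=l$.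

**Step 2.** *We find $\deg f$ and $\deg g$.* Since $\deg Y=16+4\tau<2l$, we get $\deg f=2l$. Then $\deg(YZ)<3l$ and $\deg X=9+2\tau<3l$, so $\deg g=3l$.

**Step 3.** *We measure the cancellation in $Z^2q+Y^3$.* Applying $\sigma$ to (2),
$$X^2(Z^2q+Y^3)=q^3+2q^2Y^2+r'Y^3,$$
where the terms on the right have degrees $6$, $36+8\tau$, $55+13\tau$. The last dominates, so $\deg(Z^2q+Y^3)=55+13\tau-(18+4\tau)=37+9\tau$.

**Step 4.** *We add the remaining terms of (1).* Both $Yq$ and $X^2$ have degree $18+4\tau<37+9\tau$. Applying $\sigma$ to (1) gives $\deg(f^3+g^2)=37+9\tau$. $\blacksquare$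

For $T=1$ the cancellation is visible in the leading forms. Here $X=x+2qr+q^2s$, and dividing $r+qs-X^2$ by $q$ gives
$$Y=y+s-4xr-2qxs-4qr^2-4q^2rs-q^3s^2 .$$
Let $\bar s=q^2z$ be the top form of $s$. The top forms of $X,Y,Z$ are $q^2\bar s$, $-q^3\bar s^2$, $q^4\bar s^3$. So $Z^2q$ and $Y^3$ have degree $48$ with opposite top forms $\pm q^9\bar s^6$, and their sum drops to degree $37$.

## The lower bound $\deg(f^3+g^2)\ge l+3$

In Theorem A the ratio $\deg(f^3+g^2)/\deg f$ equals $(37+9\tau)/(46+12\tau)$. It is $37/46$ for $\tau=0$ and tends to $3/4$ as $\tau\to\infty$. How far can one go?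

**Theorem B.**

1. If $k[f,g,h]=k[\mathbf x]$, $\deg f=2l$, $\deg g=3l$, then $\deg(f^3+g^2)\ge l+3$. In particular $\deg(f^3+g^2)>\frac12\deg f$.
2. For every $\varepsilon>0$ there are $f,g$ satisfying (i) with $\deg f:\deg g=2:3$ and
$$\deg(f^3+g^2)<\Big(\frac{3-\sqrt3}2+\varepsilon\Big)\deg f .$$

So the infimum of $\deg(f^3+g^2)/\deg f$ over all pairs with (i) and degree ratio $2:3$ lies in $\big[\frac12,\frac{3-\sqrt3}2\big]$, where $\frac{3-\sqrt3}2\approx0.634$. These notes do not determine the exact infimum.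

For part 1 we need one classical theorem. The *Jung–van der Kulk theorem* says that $\operatorname{Aut}_kk[u,v]$ is generated by the affine automorphisms and the elementary ones $(u,v)\mapsto(u,v+P(u))$. Its consequence is: *if $k[F,G]=k[u,v]$, then one of $\deg F,\deg G$ divides the other.* Let us recall why. By the theorem, $(F,G)$ arises from $(u,v)$ by a chain of moves, each being either an invertible affine substitution in the current pair or a move $(F,G)\mapsto(F,G+P(F))$ with $\deg P\ge2$. (If $\deg P\leq 1$ the move is affine.) Take a chain with as few non-affine moves as possible, and merge consecutive affine moves. Suppose that the first component after some affine move between two non-affine moves has the form $\alpha F+\gamma$. Then the two non-affine moves combine into a single one followed by an affine move: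
$$\delta\big(G+P(F)\big)+\beta F+c+Q(\alpha F+\gamma)=\delta\big(G+P(F)+\delta^{-1}Q(\alpha F+\gamma)\big)+\beta F+c .$$
This contradicts minimality. So after each such affine move the new first component involves the second component of the preceding pair. It follows by induction that $\deg F\ge\deg G$ before every non-affine move. At the start both degrees are $1$. If $\deg F=d\ge\deg G$ and $m=\deg P$, then after the move the degrees are $(d,dm)$, and after the next affine move the first component has degree $dm$ and the second at most $dm$. At the end, each component is an affine combination of a pair with degrees $(d,dm)$, so its degree is $d$ or $dm$ (or both degrees are $1$, if no non-affine move occurs). In every case one degree divides the other. In particular, degrees $2l,3l$ never occur in two variables.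

*Proof of Theorem B, part 1.* Put $p=f^3+g^2$ and $\{u,v\}_{ij}=u_{x_i}v_{x_j}-u_{x_j}v_{x_i}$.

**Step 1.** *We convert smallness of $p$ into smallness of the $2\times2$ minors of $f,g$.* Since $\{f,f^3\}_{ij}=0$, we have $\{f,p\}_{ij}=2g\{f,g\}_{ij}$. A partial derivative lowers degree by at least $1$, so whenever $\{f,g\}_{ij}\ne0$,
$$3l+\deg\{f,g\}_{ij}=\deg\{f,p\}_{ij}\le2l+\deg p-2 .$$
Some $\{f,g\}_{ij}$ is nonzero, because $[f,g,h]\ne0$ is a combination of these minors. Hence $\deg p\ge l+2+M$ with $M=\max_{i,j}\deg\{f,g\}_{ij}\ge0$.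

**Step 2.** *We exclude $M=0$.* Suppose $M=0$. Then $D=[f,g,\cdot\,]=c_1\partial_{x_1}+c_2\partial_{x_2}+c_3\partial_{x_3}$ has constant coefficients, not all zero. Choose linear forms $u_1,u_2$ spanning the linear forms killed by $D$, and a linear form $u_3$ with $Du_3=1$. This linear change of variables preserves degrees, and $D=\partial/\partial u_3$, so $\ker D=k[u_1,u_2]$. In the coordinates $f,g,h$, on the other hand, $Df=Dg=0$ and $Dh=[f,g,h]$ is a nonzero constant, so $D$ is a nonzero constant times $\partial/\partial h$ and $\ker D=k[f,g]$. Hence $k[f,g]=k[u_1,u_2]$. By the consequence above, one of $2l,3l$ divides the other, which is false. So $M\ge1$ and $\deg p\ge l+3>l=\frac12\deg f$. $\blacksquare$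

For $l=1$ the bound is attained: $\deg(f_0^3+g_0^2)=4$. Since $l+3\le2l$ forces $l\ge3$, pairs as in the question cannot have $l\le2$.

## The chain $a_{n-1}a_{n+1}=a_n^{e_n}\pm r^{k_n}$

For part 2 we want other automorphisms. Two of the relations used so far have the same shape:
$$(-y)\cdot q=x^2-r,\qquad x\cdot s=q^3+r^2 .$$
The chain $-y,\ x,\ q,\ s$ continues. Modulo $q$ we have $r\equiv x^2$ and $s\equiv x^3$, so $q$ divides $s^2-r^3$. Indeed $s^2-r^3=q\,a_3$ with
$$a_3=q^3z^2+4q^2xyz-q^2y^3+qx^2y^2+2qx^3z+x^4y .$$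
We define the exponents and signs in general. Let $e_n=2$ for $n$ even and $e_n=3$ for $n$ odd. Put
$$k_0=1,\ k_1=2,\ k_{n+1}=e_{n+1}k_n-k_{n-1};\qquad\varepsilon_0=-1,\ \varepsilon_1=1,\ \varepsilon_n=\varepsilon_{n-2}\varepsilon_{n-1}^{e_n}\ (n\ge2).$$
So $k_0,k_1,\dots$ begins $1,2,3,7,11,26$. Two properties are needed. First, $k_{n+1}-k_n=(e_{n+1}-1)k_n-k_{n-1}\ge k_n-k_{n-1}\ge1$ by induction, so $(k_n)$ is strictly increasing. Second, $k_{n+1}\equiv-k_{n-1}\pmod{e_{n+1}}$, and $e_{n+1}=e_{n-1}$ is prime; since $\gcd(k_0,e_0)=\gcd(k_1,e_1)=1$, induction gives $\gcd(k_n,e_n)=1$ for all $n$.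

Put $a_{-1}=-y$, $a_0=x$, $a_1=q$. The polynomial $r=xy\cdot z+(x^2-y^3)$ is irreducible in $B$, being linear in $z$ with coprime coefficients $xy$ and $x^2-y^3$.

**Lemma 2.** There are $a_n\in B$ $(n\ge2)$ with
$$(E_n)\qquad a_{n-1}a_{n+1}=a_n^{e_n}+\varepsilon_nr^{k_n}\qquad(n\ge0),\tag{5}$$
and $r\nmid a_n$ for all $n\ge0$. In particular $a_n\ne0$.

*Proof.* $(E_0)$ is $-yq=x^2-r$, and $(E_1)$ with $a_2=s$ is the first relation in (3).

**Step 1.** *We show that $r\nmid a_n$ propagates.* By degree, $r\nmid x$ and $r\nmid q$. If $r\mid a_{n+1}$ (including $a_{n+1}=0$), then $(E_n)$ and $k_n\ge1$ give $r\mid a_n^{e_n}$, so $r\mid a_n$. Hence $r\nmid a_n$ implies $r\nmid a_{n+1}$.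

**Step 2.** *We construct $a_{n+1}$ for $n\ge2$ from $(E_{n-1})$ and $(E_{n-2})$.* Modulo $a_{n-1}$, and since $e_{n-2}=e_n$, these say
$$a_{n-2}a_n\equiv\varepsilon_{n-1}r^{k_{n-1}},\qquad a_{n-2}^{e_n}\equiv-\varepsilon_{n-2}r^{k_{n-2}} .$$
Raise the first to the power $e_n$, substitute the second, and use $e_nk_{n-1}=k_{n-2}+k_n$:
$$-\varepsilon_{n-2}r^{k_{n-2}}a_n^{e_n}\equiv\varepsilon_{n-1}^{e_n}r^{k_{n-2}+k_n} .$$
Multiplying by $-\varepsilon_{n-2}=\pm1$ gives $r^{k_{n-2}}\big(a_n^{e_n}+\varepsilon_nr^{k_n}\big)\equiv0\pmod{a_{n-1}}$. Since $r$ is prime and $r\nmid a_{n-1}$, we have $\gcd(r,a_{n-1})=1$. So $a_{n-1}$ divides $a_n^{e_n}+\varepsilon_nr^{k_n}$. Let $a_{n+1}$ be the quotient. $\square$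

**Lemma 3.** $[a_n,a_{n+1},r]=-a_na_{n+1}$ for $n\ge0$. Hence $a_n,a_{n+1},r$ are algebraically independent and $a_n$ is nonconstant.

*Proof.* The case $n=0$ is $[x,q,r]=-xq$, computed in Lemma 1. For $n\ge1$ apply $[\,\cdot\,,a_n,r]$, which kills $a_n$ and $r$, to $(E_n)$:
$$a_{n-1}[a_{n+1},a_n,r]+a_{n+1}[a_{n-1},a_n,r]=0 .$$
Thus $a_{n-1}[a_n,a_{n+1},r]=a_{n+1}[a_{n-1},a_n,r]=-a_{n+1}a_{n-1}a_n$ by induction. Cancel $a_{n-1}$. $\square$

So $\Delta_n=-[a_n,a_{n+1},\cdot\,]$ kills $a_n$ and $a_{n+1}$, and $\Delta_nr=a_na_{n+1}$; for $n=1$ it is $\Delta$. Is it locally nilpotent? Here the argument of Lemma 1 breaks down. For $n=2$, let $N$ be the algebra of elements killed by a power of $\Delta_2$. Then $s,a_3,r\in N$. Since $a_3q=s^2-r^3$, we get $q\in N$. Since $sx=q^3+r^2$, we get $x\in N$. But the next relation is $qy=r-x^2$, and $q$ is no longer in the kernel: $\Delta_2(q)\,a_3=-3r^2\,sa_3\ne0$. Division by kernel elements stops exactly at $y$. What is needed is to know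 beforehand that every element of $B$ is a polynomial in $r$ with coefficients built from $a_n^{\pm1},a_{n+1}^{\pm1}$.

## The inclusion $B\subset k[a_n^{\pm1},a_{n+1}^{\pm1},r]$

**Lemma 4.** $B\subset L_n:=k[a_n^{\pm1},a_{n+1}^{\pm1},r]$ for all $n\ge0$.

*Proof.* For $n=0$: $y=(r-x^2)/q$ and $z=(q+y^2)/x$ lie in $k[x^{\pm1},q^{\pm1},r]$. Now let $n\ge1$ and assume $B\subset L_{n-1}$. Put
$$\varphi=a_n^{e_n}+\varepsilon_nr^{k_n}=a_{n-1}a_{n+1}\in L_n .$$
Since $a_{n-1}=\varphi/a_{n+1}$, we have $L_{n-1}\subset L_n[1/\varphi]$. So every $b\in B$ is a fraction $c/\varphi^N$ with $c\in L_n$, and we must show that no denominator is needed. We do this with a valuation that is nonnegative on $B$ and detects divisibility by $\varphi$ in $L_n$.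

**Step 1.** *We show that $\varphi$ is prime in $L_n$.* By Lemma 3, $L_n$ is a Laurent polynomial ring in $V=a_n$ and $W=a_{n+1}$ over $k[r]$. The polynomial $V^{e_n}+\varepsilon_nr^{k_n}\in k(r)[V]$ has degree $2$ or $3$. A root in $k(r)$ would have $r$-adic order $k_n/e_n$, which is not an integer; so there is no root, and the polynomial is irreducible over $k(r)$. It is monic in $V$, so by Gauss's lemma it is irreducible, hence prime, in $k[r,V]$. It stays prime in $k[r,V,W]$. Since it is associate to neither $V$ nor $W$, it stays prime after inverting $V$ and $W$.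

**Step 2.** *We choose a prime $\pi$ of $B$ and show that it divides neither $r$ nor $a_n$.* By Lemmas 2 and 3, $a_{n-1}$ is nonzero and nonconstant; let $\pi$ be a prime factor of $a_{n-1}$ in $B$. If $\pi\mid r$, then $\pi$ is associate to the irreducible $r$, so $r\mid a_{n-1}$, contrary to Lemma 2. If $\pi\mid a_n$, then $(E_{n-1})$, which reads $a_{n-2}a_n=a_{n-1}^{e_{n-1}}+\varepsilon_{n-1}r^{k_{n-1}}$, gives $\pi\mid r$, a contradiction.

**Step 3.** *We show that $a_n$ and $a_{n+1}$ remain algebraically independent over $k$ modulo $\pi$.* Let $\delta$ be a $k$-derivation of $B$ with $\delta(a_{n-1})=0$. Write $a_{n-1}=\pi^ma'$ with $\pi\nmid a'$, $m\ge1$. Then $0=m\pi^{m-1}a'\,\delta\pi+\pi^m\,\delta a'$, so $m\,a'\,\delta\pi=-\pi\,\delta a'$. As $m$ is invertible in $k$ and $\pi\nmid a'$, it follows that $\pi\mid\delta\pi$. So $\delta$ induces a derivation of the domain $B/\pi B$.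

Apply $[a_{n-1},a_n,\cdot\,]$ to $(E_n)$ and use Lemma 3:
$$a_{n-1}[a_{n-1},a_n,a_{n+1}]=\varepsilon_nk_nr^{k_n-1}[a_{n-1},a_n,r]=-\varepsilon_nk_nr^{k_n-1}a_{n-1}a_n .$$
Hence $[a_{n-1},a_n,a_{n+1}]=-\varepsilon_nk_nr^{k_n-1}a_n$, which is not in $\pi B$ by Step 2. Both $[a_{n-1},a_n,\cdot\,]$ and $[a_{n-1},a_{n+1},\cdot\,]$ kill $a_{n-1}$, so both pass to $B/\pi B$. There the first kills the class of $a_n$ but not that of $a_{n+1}$, and the second kills the class of $a_{n+1}$ but not that of $a_n$.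

In characteristic $0$, a $k$-derivation $\delta$ of a domain that kills $u$ kills every element $w$ algebraic over $k(u)$. Indeed, extend $\delta$ to the fraction field and let $P$ be the minimal polynomial of $w$ over $k(u)$; its coefficients are killed by $\delta$, so $0=\delta(P(w))=P'(w)\,\delta w$ with $P'(w)\ne0$. Therefore, modulo $\pi$, $a_{n+1}$ is transcendental over $k(a_n)$, and $a_n$ is transcendental over $k(a_{n+1})$, in particular over $k$. This is the claimed independence.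

**Step 4.** *We show that $\{c\in L_n:v(c)>0\}=\varphi L_n$, where $v$ is the $\pi$-adic valuation of $\operatorname{Frac}B$.* Let $A=k[a_n^{\pm1},a_{n+1}^{\pm1}]$. By Step 3, a nonzero polynomial in $a_n,a_{n+1}$ over $k$ is not divisible by $\pi$. So $v=0$ on the nonzero polynomials in $a_n,a_{n+1}$, in particular on monomials, and hence on all nonzero elements of $A$. Since $v(r)\ge0$, we have $v\ge0$ on $L_n=A[r]$, so $\mathfrak p=\{c\in L_n:v(c)>0\}$ is a prime ideal of $L_n$ with $\mathfrak p\cap A=0$. It contains $\varphi$, because $v(\varphi)=v(a_{n-1})+v(a_{n+1})=v(a_{n-1})>0$.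

Let $S=A\setminus\{0\}$. The ring $S^{-1}L_n=k(a_n,a_{n+1})[r]$ is a principal ideal domain. The prime ideals $\varphi L_n\subset\mathfrak p$ do not meet $S$, so they extend to nonzero primes of $S^{-1}L_n$, one inside the other. Nonzero primes of a principal ideal domain are maximal, so the extensions agree. Primes not meeting $S$ are recovered from their extensions, so $\mathfrak p=\varphi L_n$.

**Step 5.** *We remove the denominators.* Let $0\ne b\in B$ and write $b=c/\varphi^N$ with $c\in L_n$ and $N\ge0$ minimal. If $N>0$, then $\varphi\nmid c$ in $L_n$, so $c\notin\mathfrak p$ and $v(c)=0$. Then $v(b)=-Nv(\varphi)<0$, contradicting $b\in B$. So $N=0$ and $b\in L_n$. $\square$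

**Corollary.** $\Delta_n=-[a_n,a_{n+1},\cdot\,]$ is a locally nilpotent derivation of $B$ with $\Delta_na_n=\Delta_na_{n+1}=0$ and $\Delta_nr=a_na_{n+1}$.

*Proof.* The values are those found in Lemma 3. The derivation $\Delta_n$ extends to $\operatorname{Frac}B$, preserves $L_n$, kills $a_n^{\pm1},a_{n+1}^{\pm1}$, and $\Delta_n^2r=0$. So every element of $L_n\supset B$ is killed by some power of $\Delta_n$. $\square$

## Degree growth down the chain

*Proof of Theorem B, part 2.* Fix $n\ge1$. For $j\ge0$ let $\sigma_j=\exp\big((a_na_{n+1})^j\Delta_n\big)$. This automorphism of $B$ fixes $a_n$ and $a_{n+1}$, and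
$$\sigma_j(r)=r+(a_na_{n+1})^{j+1} .$$
For $j$ large its degree is $\rho=\rho_j=(j+1)\deg(a_na_{n+1})$, which tends to infinity with $j$. Below, $O(1)$ refers to $j\to\infty$ with $n$ fixed.

**Step 1.** *We define the growth rates of the $\sigma_j(a_i)$ and record the inequalities that decide which terms dominate.* Put
$$\xi_{n+1}=\xi_n=0,\qquad\xi_{n-1}=k_n,\qquad\xi_{i-1}=e_i\xi_i-\xi_{i+1}\quad(0\le i\le n-1).\tag{6}$$
For $0\le i\le n-1$ we have $\xi_{i-1}-\xi_i=(e_i-1)\xi_i-\xi_{i+1}\ge\xi_i-\xi_{i+1}$, by descending induction with $\xi_i\ge0$; and $\xi_{n-1}-\xi_n=k_n>0$. Hence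
$$0=\xi_n<\xi_{n-1}<\dots<\xi_0<\xi_{-1} .$$
In particular $e_i\xi_i>\xi_i\ge k_n>k_i$ for $0\le i\le n-1$.

**Step 2.** *We show that $\deg\sigma_j(a_i)=\xi_i\rho+O(1)$ for $-1\le i\le n+1$.* For $i=n,n+1$ the elements are fixed. Now apply $\sigma_j$ to $(E_i)$ for $i=n,n-1,\dots,0$ in turn:
$$\sigma_j(a_{i-1})\,\sigma_j(a_{i+1})=\sigma_j(a_i)^{e_i}+\varepsilon_i\,\sigma_j(r)^{k_i} .$$
For $i=n$ the term $\sigma_j(r)^{k_n}$, of degree $k_n\rho$, dominates the fixed $a_n^{e_n}$, so $\deg\sigma_j(a_{n-1})=k_n\rho+O(1)$. For $i\le n-1$ the first term has degree $e_i\xi_i\rho+O(1)$ and the second $k_i\rho$. As $e_i\xi_i>k_i$, the first dominates for large $j$, and $\deg\sigma_j(a_{i-1})=(e_i\xi_i-\xi_{i+1})\rho+O(1)=\xi_{i-1}\rho+O(1)$.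

Since $a_{-1}=-y$, $a_0=x$, $a_1=q$, this gives the growth rates $\xi_{-1},\xi_0,\xi_1$ of $y,x,q$. For $n=1$ they are $4,2,0$, in agreement with Theorem A for $T=(qs)^j$, where $\rho=7+\tau$ and $\deg Y=4\rho-12$, $\deg X=2\rho-5$.

**Step 3.** *We find the degrees of $f$ and $g$.* Apply $\sigma_j$ to $xz=a_1+a_{-1}^2$. Since $2\xi_{-1}>\xi_1$, we get $\deg\sigma_j(z)=\lambda\rho+O(1)$ with $\lambda=2\xi_{-1}-\xi_0$. By (6) with $i=0$, $\xi_{-1}=2\xi_0-\xi_1$, so $\lambda=3\xi_0-2\xi_1$. Let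
$$f=\sigma_j(f_0),\qquad g=\sigma_j(g_0),\qquad h=\sigma_j(z),$$
so $k[f,g,h]=B$. As $\xi_{-1}>\xi_0>0$, we have $\lambda>\xi_{-1}>\xi_0$, hence $2\lambda>\xi_{-1}$, $3\lambda>\lambda+\xi_{-1}$ and $3\lambda>\xi_0$. So in $f=-(\sigma_j(z)^2+6\sigma_j(y))$ and $g=\sigma_j(z)^3+9\sigma_j(y)\sigma_j(z)+\frac{27}2\sigma_j(x)$ the pure powers of $\sigma_j(z)$ dominate for large $j$, and $\deg f=2\deg\sigma_j(z)$, $\deg g=3\deg\sigma_j(z)$.

**Step 4.** *We find the degree of $f^3+g^2$.* First, $\xi_0>2\xi_1$: for $n=1$ we have $\xi_0=2$ and $\xi_1=0$, and for $n\ge2$ we have $\xi_0=3\xi_1-\xi_2>2\xi_1$ because $\xi_1>\xi_2$. Hence $\xi_{-1}=2\xi_0-\xi_1>3\xi_1$ if $\xi_1>0$, and $\xi_{-1}>0$ if $\xi_1=0$; in both cases $\xi_{-1}>3\xi_1$. Apply $\sigma_j$ to (2). The terms on the right have degrees, up to $O(1)$,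
$$3\xi_1\rho,\qquad(2\xi_1+2\xi_{-1})\rho,\qquad(1+3\xi_{-1})\rho,$$
and the last dominates because $\xi_{-1}>3\xi_1\ge2\xi_1\ge0$. Therefore
$$\deg\sigma_j(z^2q+y^3)=(1+3\xi_{-1}-2\xi_0)\rho+O(1)=(1+4\xi_0-3\xi_1)\rho+O(1).$$
Both $\sigma_j(yq)$ and $\sigma_j(x^2)$ have degree $2\xi_0\rho+O(1)$, since $\xi_{-1}+\xi_1=2\xi_0$. This is smaller for large $j$, because $\xi_0>2\xi_1$ gives $2\xi_0>3\xi_1$. By (1),
$$\lim_{j\to\infty}\frac{\deg(f^3+g^2)}{\deg f}=\frac{1+4\xi_0-3\xi_1}{2(3\xi_0-2\xi_1)}=:c_n .\tag{7}$$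
For $n=1$, $(\xi_0,\xi_1)=(2,0)$ and $c_1=\frac9{12}=\frac34$. For $n=2$, $(\xi_0,\xi_1)=(9,3)$ and $c_2=\frac{28}{42}=\frac23$. For $n=3$, $(\xi_0,\xi_1)=(35,14)$ and $c_3=\frac{99}{154}=\frac9{14}$.

**Step 5.** *We find a recursion for $\xi_1/\xi_0$ as $n$ varies.* Write $\xi_i^{(n)}$ to show the dependence on $n$, and $t_n=\xi_1^{(n)}/\xi_0^{(n)}$. The recursion (6) is linear and runs downward from the values $0,0,k_n$ at indices $n+1,n,n-1$, and $e_{i+2}=e_i$. Hence
$$\xi_{i+2}^{(n+2)}=\frac{k_{n+2}}{k_n}\,\xi_i^{(n)}\qquad(-1\le i\le n+1),$$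
and in particular $\xi_3^{(n+2)}/\xi_2^{(n+2)}=t_n$. Now (6) for $n+2$ with $i=2$ and $i=1$ (both at most $n+1$) gives
$$\frac{\xi_1^{(n+2)}}{\xi_2^{(n+2)}}=2-t_n,\qquad\frac{\xi_0^{(n+2)}}{\xi_1^{(n+2)}}=3-\frac1{2-t_n} .$$
So
$$t_{n+2}=\Psi(t_n),\qquad\Psi(t)=\frac1{3-\frac1{2-t}}=\frac{2-t}{5-3t},\qquad t_1=0,\quad t_2=\tfrac13 .$$

**Step 6.** *We find the limit of $t_n$.* On $[0,1]$ we have
$$\Psi'(t)=\frac{-(5-3t)+3(2-t)}{(5-3t)^2}=\frac1{(5-3t)^2}>0,\qquad\Psi(t)-t=\frac{3t^2-6t+2}{5-3t} .$$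
The roots of $3t^2-6t+2$ are $1\pm\frac1{\sqrt3}$. So the only fixed point of $\Psi$ in $[0,1]$ is $t^*=1-\frac1{\sqrt3}\approx0.423$, and $\Psi(t)>t$ on $[0,t^*)$. Since $\Psi$ is increasing, $t\in[0,t^*)$ implies $t<\Psi(t)<\Psi(t^*)=t^*$. Both starting values $0$ and $\frac13$ lie in $[0,t^*)$. So the odd and the even subsequences increase and are bounded by $t^*$; each converges to a fixed point of $\Psi$ in $[0,1]$, which is $t^*$. Hence $t_n\to t^*$.

**Step 7.** *We pass to the limit in (7).* Divide numerator and denominator by $\xi_0$. Since $\xi_0^{(n)}\ge k_n\to\infty$,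
$$c_n=\frac{1/\xi_0^{(n)}+4-3t_n}{2(3-2t_n)}\longrightarrow\frac{4-3t^*}{2(3-2t^*)}=\frac{1+\sqrt3}{2(1+2/\sqrt3)}=\frac{3+\sqrt3}{2(2+\sqrt3)}=\frac{(3+\sqrt3)(2-\sqrt3)}2=\frac{3-\sqrt3}2 .$$
Given $\varepsilon>0$, choose $n$ with $c_n<\frac{3-\sqrt3}2+\varepsilon$, and then $j$ so large that Steps 2 to 4 apply and the ratio in (7) is also below $\frac{3-\sqrt3}2+\varepsilon$. The resulting $f,g$ prove part 2. $\blacksquare$
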